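# Interpolation slopes of a zero-dimensional plane scheme form a closed rational ray

## 1. The theorem and the words in it

We work over $\mathbb C$ throughout. Let $Z\subset\mathbb P^2$ be a nonempty zero-dimensional subscheme of length $n\ge 1$ with ideal sheaf $\mathcal I_Z$. For a vector bundle $E$ of rank $r\ge1$ write $\mu(E)=c_1(E)/r\in\mathbb Q$ for its slope. We say that $E$ *has interpolation for $Z$* if $H^i(E\otimes\mathcal I_Z)=0$ for all $i$. Let
$$S=S(Z)=\{\mu(E): E \text{ a bundle with interpolation for } Z\}\subset\mathbb Q ,$$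
and let $\mu^\perp_{\min}(\mathcal I_Z)=\inf S$ be the minimal interpolating slope.

**Theorem 1.** For every nonempty zero-dimensional scheme $Z\subset\mathbb P^2$ there is $\mu_0\in\mathbb Q$ with
$$S=[\mu_0,\infty)\cap\mathbb Q .$$
In particular $\mu^\perp_{\min}(\mathcal I_Z)=\mu_0$ is rational, and it is itself the slope of a bundle with interpolation for $Z$.

The theorem answers affirmatively a problem taken from Izzet Coskun and Jack Huizenga, "Interpolation, Bridgeland stability and monomial schemes in the plane", arXiv:1305.5287 (2013). The problem comes with a result that one may use: $S$ is either a closed ray $[\mu,\infty)\cap\mathbb Q$ with $\mu$ rational, or an open ray $(\mu,\infty)\cap\mathbb Q$ with $\mu$ possibly irrational. The theorem excludes the second alternative. We shall not need this result: the proof below also shows that $S$ is nonempty and upward closed.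

What does interpolation say? Since $E$ is locally free, $0\to E\otimes\mathcal I_Z\to E\to E\otimes\mathcal O_Z\to0$ is exact, and $E$ has interpolation exactly when $H^0(E)\to H^0(E\otimes\mathcal O_Z)$ is bijective and $H^1(E)=H^2(E)=0$. For $E=\mathcal O(k)$ this says that prescribed values along $Z$ are taken by exactly one form of degree $k$. In general it forces $\chi(E)=nr$. We ask how small the slope can be.

We need the notion also for sheaves that are not bundles. A torsion-free sheaf $E$ that is locally free along $Z$ *interpolates* if $H^i(E\otimes\mathcal I_Z)=0$ for all $i$.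

**Riemann–Roch.** On $\mathbb P^2$ one has $\chi(E)=r+\tfrac32c_1+\mathrm{ch}_2$. Replacing $E$ by $E(-j)$ changes $c_1$ to $c_1-rj$ and $\mathrm{ch}_2$ to $\mathrm{ch}_2-jc_1+\tfrac{rj^2}2$. So if $\chi(E)=nr$ and $\mu(E)=\nu$, then
$$\chi(E(-j))=r\,\chi_j(\nu),\qquad \chi_j(\nu):=n-j\nu+\tfrac{j(j-3)}2. \tag{1}$$
This applies to every interpolating $E$, because $\chi(E\otimes\mathcal I_Z)=\chi(E)-nr$. We note for later
$$\chi_j-\chi_{j+1}=\nu-j+1,\qquad \chi_j-2\chi_{j+1}+\chi_{j+2}=1. \tag{2}$$

**Textbook facts.** A torsion-free sheaf $V$ is $\mu$-semistable if $\mu(V'')\le\mu(V)$ for all nonzero subsheaves $V''$; then $\mathrm{Hom}(V,W)=0$ when $V,W$ are $\mu$-semistable and $\mu(V)>\mu(W)$. A torsion-free sheaf has a Harder–Narasimhan filtration, with $\mu$-semistable torsion-free quotients of decreasing slopes. Bogomolov's inequality says $\mathrm{ch}_2(V)\le c_1(V)^2/2r$ for $V$ $\mu$-semistable. Serre duality gives $H^2(V)=\mathrm{Hom}(V,\mathcal O(-3))^*$ and $\mathrm{Ext}^2(A,B)=\mathrm{Hom}(B,A(-3))^*$. If $A\subset A'$ has finite-length quotient, then $H^2(A)=H^2(A')$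 and $H^1(A)\to H^1(A')$ is onto.

## 2. One, two and three points

Two lemmas do the work for small $n$, and we use both again later.

**Lemma 2.** Let $E$ be a bundle of rank $r$ with interpolation for $Z$.

1. $E$ is generically globally generated.
2. $c_1(E)\ge0$, so $S\subset[0,\infty)$.
3. $\mathrm{Hom}(E,\mathcal O(-k))=0$ for $k\ge1$; in particular $H^2(E(-1))=\mathrm{Hom}(E,\mathcal O(-2))^*=0$.
4. For a general line $L$, $E|_L\cong\bigoplus\mathcal O_L(e_i)$ with all $e_i\ge0$.
5. If a subscheme $Y\subset Z$ of length $\ell\ge1$ lies on a line $L$, then every summand of $E|_L$ has degree at least $\ell-1$. Hence $\mu(E)\ge\ell-1$.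

*Proof.* (1) As $H^1(E\otimes\mathcal I_Z)=0$, the map $H^0(E)\to H^0(E\otimes\mathcal O_Z)$ is onto. Composing with the restriction to the fibre at a point $z$ of $Z$, we see that $E$ is globally generated at $z$. Global generation at a point is an open condition. (2) Choose $r$ sections that form a basis of the fibre at a general point. They give an injection $\mathcal O^r\to E$, whose determinant is a nonzero section of $\det E$. (3) A map $E\to\mathcal O(-k)$ kills all global sections, since $\mathcal O(-k)$ has none. By (1) it is generically zero, hence zero. (4) A general line meets the open set where $E$ is globally generated, so $E|_L$ is generically globally generated and has no negative summand. (5) $E\otimes\mathcal I_Z\subset E\otimes\mathcal I_Y$ has finite-length quotient, so $H^1(E\otimes\mathcal I_Y)=0$. Tensor $0\to\mathcal O(-1)\to\mathcal I_Y\to\mathcal O_L(-\ell)\to0$ with $E$. Since $H^2(E(-1))=0$, we get $H^1(E|_L(-\ell))=0$. A summand $\mathcal O_L(e)$ of $E|_L$ thus has $e-\ell\ge-1$. The sum of the degrees is $c_1(E)$. $\square$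

**Lemma 3.** Let $A,B$ be bundles on a projective variety $X$ of dimension $x$, with $\mathcal Hom(A,B)$ globally generated and $\mathrm{rk}\,B-\mathrm{rk}\,A\ge x$. Then a general $\varphi\in W=\mathrm{Hom}(A,B)$ is injective on all fibres.

*Proof.* For $p\in X$ and $0\ne a\in A_p$ the map $W\to B_p$, $\varphi\mapsto\varphi(a)$, is onto: $W\to\mathrm{Hom}(A_p,B_p)$ is onto by global generation, and so is evaluation at $a$. Hence $\{(p,[a],\varphi):\varphi(a)=0\}$ has dimension $x+\mathrm{rk}A-1+\dim W-\mathrm{rk}B<\dim W$. Its image in $W$ is closed, because the incidence variety is projective over $W$, and it is not all of $W$. $\square$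

**One point.** The bundle $\mathcal O$ has interpolation for $Z=\{p\}$, and $S\subset[0,\infty)$. So the minimum of $S$ is $0$.

**Length two.** Then $Z$ spans a line $L$, and Lemma 2(5) gives $\mu(E)\ge1$. Is $1$ attained? The bundle $\mathcal O(1)$ does not interpolate, because $h^0(\mathcal I_Z(1))=1$. To remove this section, pick a point $w\notin L$ and replace $\mathcal O(1)$ by $\mathcal I_w(1)$, still of slope $1$. No line contains $Z\cup w$, so $H^0(\mathcal I_{Z\cup w}(1))=0$; also $\chi(\mathcal I_{Z\cup w}(1))=3-3=0$ and $H^2=0$. So all cohomology of $\mathcal I_w(1)\otimes\mathcal I_Z=\mathcal I_{Z\cup w}(1)$ vanishes. But $\mathcal I_w(1)$ is not a bundle. To repair this, use $0\to\mathcal O(-1)\to\mathcal O^2\to\mathcal I_w(1)\to0$, and add two such sequences, for points $w,w'\notin L$, to get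
$$\varphi_0:\mathcal O(-1)^2\to\mathcal O^4,\qquad \mathrm{coker}\,\varphi_0=\mathcal I_w(1)\oplus\mathcal I_{w'}(1).$$
Tensoring with $\mathcal I_Z$ stays exact, since at each point $\mathcal I_Z$ or the cokernel is locally free. Both $\mathcal I_Z(-1)$ and $\mathcal I_Z$ have only $H^1$, so the vanishing of the cohomology of $\mathrm{coker}\,\varphi_0\otimes\mathcal I_Z$ means that
$$H^1(\mathcal I_Z\otimes\varphi_0):H^1(\mathcal I_Z(-1))^2\to H^1(\mathcal I_Z)^4$$
is an isomorphism (both sides have dimension $4$). This is an open condition on $\varphi$, and by Lemma 3 a general $\varphi:\mathcal O(-1)^2\to\mathcal O^4$ has a bundle as cokernel. Hence a general cokernel is a bundle of rank $2$, slope $1$, with interpolation. The minimum of $S$ is $1$.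

**Length three.** If $Z$ is not collinear, any length-two subscheme lies on a line, so $\mu(E)\ge1$, and $\mathcal O(1)$ interpolates: $H^0(\mathcal I_Z(1))=0$, $\chi=0$, $H^2=0$. The minimum is $1$. If $Z$ is collinear, Lemma 2(5) gives $\mu(E)\ge2$. So $S$ depends on $Z$, not only on $n$.

## 3. Unbounded ranks, and a change of viewpoint

To show that $\inf S$ is attained, a sensible person takes interpolating bundles $E_k$ whose slopes decrease to the infimum and looks for a limit. If the ranks are bounded, say by $R$, the slopes lie in the discrete set $\frac1{R!}\mathbb Z$, so the sequence stabilises and we are done. If the ranks are unbounded, the approach stops. The $E_k$ live in different moduli problems, one for each rank, and there is no family in which to take a limit. Nor would a family be enough, because interpolation is an open condition and not a closed one: in the length-two example, $\mathcal I_w(1)$ interpolates for $w\notin L$ and no longer does when $w$ moves to a point of $L\setminus Z$, where $H^0(\mathcal I_{Z\cup w}(1))\ne0$. What is missing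 is a criterion for "$\nu\in S$" that is closed in $\nu$ and whose form does not depend on the rank.

The way out is to put the finite-dimensional data on the side of $Z$. For suitable $m$ the sheaf $\mathcal I_Z(m)$ is the cohomology of a complex with three terms, that is, it is encoded by one representation $M$ of a quiver with three vertices. A sufficiently general interpolating sheaf of slope $\nu$ yields, through Euler characteristics of subcomplexes, inequalities $\theta_\nu\cdot\dim M'\ge0$ for all subrepresentations $M'\subset M$, where the weight $\theta_\nu$ is affine in $\nu$. These are finitely many closed conditions on $\nu$ with rational coefficients, and the rank does not occur in them. Conversely, the inequalities say that $M$ is semistable in King's sense. Then some determinantal semi-invariant does not vanish at $M$, and this determinant plays the role of $H^1(\mathcal I_Z\otimes\varphi_0)$ in the length-two example, giving back a bundle of slope $\nu$.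

## 4. Quiver semi-invariants and prioritary sheaves

**Quivers.** Let $Q$ be a finite quiver without oriented cycles. A representation $M$ has spaces $M_i$ and a linear map for each arrow; its dimension vector is $\dim M=(\dim M_i)_i$. Call a dimension vector $d$ *sincere* if all $d_i>0$. The group $\prod GL(d_i)$ acts on the space of representations with dimension vector $d$. Let $P(i)$ be the projective representation with $\mathrm{Hom}(P(i),M)=M_i$. Then $\mathrm{Hom}(P(j),P(i))=P(i)_j$ is spanned by the paths from $i$ to $j$. For a map $\psi:P^1\to P^0$ of projectives with $\dim\mathrm{Hom}(P^0,M)=\dim\mathrm{Hom}(P^1,M)$ put $c_\psi(M)=\det\mathrm{Hom}(\psi,M)$. Two published results are used.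

**(King)** Let $M$ have dimension vector $d$, let $\theta\in\mathbb Z^{Q_0}$ with $\theta\cdot d=0$ and $\theta\cdot\dim M'\ge0$ for all subrepresentations $M'\subset M$. Then there are $k\ge1$ and a polynomial $f$ on the representation space with $f(g\cdot x)=\prod_i\det(g_i)^{k\theta_i}f(x)$ and $f(M)\ne0$. (King, *Moduli of representations of finite dimensional algebras* (1994), Prop. 3.1.)

**(DW/SV)** The ring of semi-invariants in dimension $d$ is spanned by the functions $c_\psi$. (Derksen–Weyman, J. AMS 13 (2000), Thm. 1; Schofield–Van den Bergh, Indag. Math. 12 (2001).)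

As an example, take two vertices, one arrow $1\to2$ and $d=(1,1)$, so that a representation is a number $x$ with $g\cdot x=g_2xg_1^{-1}$. The function $f(x)=x$ has weight $\theta=(-1,1)$. If $x\ne0$, the only proper nonzero subrepresentation has dimension $(0,1)$, with $\theta\cdot(0,1)=1\ge0$. If $x=0$, the subrepresentation of dimension $(1,0)$ has $\theta\cdot(1,0)=-1$, and indeed $f=0$. The arrow is a map $\psi:P(2)\to P(1)$ with $\mathrm{Hom}(\psi,M)=x:M_1\to M_2$, so $f=c_\psi$.

**Proposition 4.** Let $d=\dim M$ be sincere, $\sigma\in\mathbb Z^{Q_0}$ with $\sigma\cdot d=0$ and $\sigma\cdot\dim M'\le0$ for all $M'\subset M$. Then there are $k\ge1$ and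
$$\psi:\bigoplus P(i)^{b_i}\to\bigoplus P(i)^{a_i},\qquad a_i-b_i=k\sigma_i,$$
with $\mathrm{Hom}(\psi,M)$ an isomorphism.

*Proof.* Apply (King) to $\theta=-\sigma$: there is $f$ of weight $-k\sigma$ with $f(M)\ne0$. For $\psi$ of the displayed shape, with any $a_i,b_i$, the map $\mathrm{Hom}(\psi,M)$ goes $\bigoplus M_i^{a_i}\to\bigoplus M_i^{b_i}$. Acting by $g$ on $M$ replaces it by $g_{P^1}\mathrm{Hom}(\psi,M)g_{P^0}^{-1}$, where $g_{P^1},g_{P^0}$ act by $g_i$ on each copy of $M_i$. So $c_\psi$ has weight $\prod\det(g_i)^{b_i-a_i}$. As $d$ is sincere, different exponent vectors give different characters. Functions of different weights are linearly independent, so in an expression of $f$ by functions $c_\psi$ we may keep only those with $b_i-a_i=-k\sigma_i$. One of these is nonzero at $M$. $\square$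

**Prioritary sheaves.** A torsion-free sheaf $E$ on $\mathbb P^2$ is *prioritary* if $\mathrm{Ext}^2(E,E(-1))=0$, or by Serre duality $\mathrm{Hom}(E,E(-2))=0$. For example $\mathcal O(a)^x\oplus\mathcal O(a+1)^y$ is prioritary, and so is every $\mu$-semistable sheaf, but $\mathcal O\oplus\mathcal O(2)$ is not: there is a nonzero map from the summand $\mathcal O$ to the summand $\mathcal O$ of $(\mathcal O\oplus\mathcal O(2))(-2)$.

**(HL)** For $r\ge2$, the stack of prioritary sheaves on $\mathbb P^2$ with fixed $(r,c_1,c_2)$ is irreducible if nonempty. (Hirschowitz–Laszlo, *Fibrés génériques sur le plan projectif*, Math. Ann. 297 (1993).)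

We use it in this form: finitely many open conditions on prioritary sheaves with given invariants, each satisfied by some sheaf, are satisfied by one sheaf simultaneously. We also use that $\mu$-semistability is open in flat families.

## 5. The three-term complex of $\mathcal I_Z(m)$ and the intervals $T_m$

Let $H^0(\mathcal O(1))=U^*$, so points of $\mathbb P^2$ are lines $[v]$ in $U$. Let $x_i$ be a basis of $U^*$ and $e_i$ the dual basis of $U$. The bundle $\Omega^p(p)$ is the subbundle of $\Lambda^pU^*\otimes\mathcal O$ whose fibre at $[v]$ is $\Lambda^p(U/v)^*$, the forms killed by contraction with $v$; here $\Omega^2(2)=\mathcal O(-1)$. Contraction with $e\in U$ anticommutes with contraction with $v$, so it gives a map $\Omega^p(p)\to\Omega^{p-1}(p-1)$ for $p=1,2$, again denoted $e$. On fibres, $U\otimes\Lambda^2(U/v)^*\to(U/v)^*$ is onto with kernel spanned by $v$. In particular $\Omega^1(2)$ is globally generated.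

Fix $m\ge0$ with $H^0(\mathcal I_Z(m))=0$, and put $F=\mathcal I_Z(m)$. Such $m$ satisfy $\binom{m+2}2\le n$, because $H^0(\mathcal O(m))\to H^0(\mathcal O_Z(m))$ is injective. So there are finitely many, and $m=0$ is one.

**Step 1: one cohomology group each.** We claim that $F\otimes\Omega^2(2)=F(-1)$, $F\otimes\Omega^1(1)$ and $F$ have only $H^1$. We have $H^0(F)=0$, hence $H^0(F(-1))=0$ and $H^0(F\otimes\Omega^1(1))\subset H^0(F)\otimes U^*=0$. Also $H^2(F(-1))=H^2(\mathcal O(m-1))=0$, $H^2(F)=H^2(\mathcal O(m))=0$, and $H^2(F\otimes\Omega^1(1))=H^2(\Omega^1(m+1))=H^0(T(-m-4))^*=0$, where $T$ is the tangent bundle; already $T(-2)$ has no sections by $0\to\mathcal O(-2)\to\mathcal O(-1)^3\to T(-2)\to0$. Set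
$$M_1=H^1(F(-1)),\quad M_2=H^1(F\otimes\Omega^1(1)),\quad M_3=H^1(F),\qquad d_i=\dim M_i .$$
With the maps induced by $e_1,e_2,e_3$ (writing $e_i$ for the three basis vectors), this is a representation $M=M_m$ of the quiver $Q$ with vertices $1,2,3$, three arrows $1\to2$ and three arrows $2\to3$.

**Step 2: the complex.** Here we recover $F$ from $M$. On $\mathbb P^2\times\mathbb P^2$ consider the Koszul complex $K$ with terms $K^p=\mathcal O(p)\boxtimes\Omega^{-p}(-p)$, $p=-2,-1,0$, and differential the contraction with $\sum x_i\boxtimes e_i$. At $([v],[w])$ it is contraction of $\Lambda^\bullet(U/w)^*$ with the image of $v$ in $U/w$. This is Beilinson's resolution of the diagonal. Hence $F\cong Rp_{1*}(K\otimes p_2^*F)$. Compute the right side by the double complex $A^{p,q}=\mathcal O(p)\otimes\check C^q(\Omega^{-p}(-p)\otimes F)$, where $\check C$ is the Čech complex for an affine cover of the second factor. By Step 1 each column has cohomology only for $q=1$, namely $H^1(F\otimes\Omega^{-p}(-p))\otimes\mathcal O(p)$. Truncate each column to $A^{p,0}\to\ker(A^{p,1}\to A^{p,2})$;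 the inclusion into $A$ and the projection onto the column cohomology in row $1$ are both isomorphisms on column cohomology, hence quasi-isomorphisms on total complexes. So $F$ is quasi-isomorphic to
$$C:\quad M_1\otimes\mathcal O(-2)\to M_2\otimes\mathcal O(-1)\to M_3\otimes\mathcal O\quad\text{in degrees }-1,0,1, \tag{3}$$
with differential $\sum_iH^1(F\otimes e_i)\otimes x_i$.

Consequently every subrepresentation $M'\subset M$ gives a subcomplex $C'\subset C$ with terms $M_i'\otimes\mathcal O(i-3)$, and $C''=C/C'$ has terms $(M/M')_i\otimes\mathcal O(i-3)$.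

**Step 3: dimensions.** From $d_1=-\chi(F(-1))$, $d_3=-\chi(F)$ and the rank of (3),
$$d_1=n-\tfrac{m(m+1)}2,\qquad d_3=n-\tbinom{m+2}2,\qquad d_2=d_1+d_3+1. \tag{4}$$
Since $n\ge\binom{m+2}2$, we have $d_1>0$ and $d_2>0$; $d_3=0$ is possible.

**Step 4: the weight.** Put
$$\theta_\nu=(\chi_{m+2}(\nu),\,-\chi_{m+1}(\nu),\,\chi_m(\nu)).$$

**Lemma 5.** $\theta_\nu\cdot d=0$ identically in $\nu$.

*Proof.* Using $d_2=d_1+d_3+1$ and (2),
$$\theta_\nu\cdot d=-(\nu-m)d_1+(\nu-m+1)d_3-\chi_{m+1}=(\nu-m)(d_3-d_1)+d_3-\chi_{m+1}.$$
By (4), $d_3-d_1=-(m+1)$, and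
$$d_3-\chi_{m+1}=-\tfrac{(m+1)(m+2)}2+(m+1)\nu-\tfrac{(m+1)(m-2)}2=(m+1)(\nu-m).$$
The sum is $0$. $\square$

**Definition.** $T_m$ is the set of $\nu\in\mathbb Q$ such that
$$\chi_m(\nu)\ge0,\qquad\chi_{m+1}(\nu)\le0,\qquad\theta_\nu\cdot\dim M'\ge0\ \text{ for all subrepresentations } M'\subset M_m. \tag{5}$$

Only finitely many vectors $\dim M'$ occur, since $0\le\dim M'\le d$. All conditions are affine in $\nu$ with rational coefficients. So $T_m$ is the set of rational points of a closed interval of $\mathbb R$, possibly empty or unbounded, whose finite endpoints are rational.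

**Examples.** For $m=0$ the sequence $0\to\mathcal I_Z\to\mathcal O\to\mathcal O_Z\to0$ and the vanishing of all cohomology of $\mathcal O(-1)$ and $\Omega^1(1)$ give $M_1=H^0(\mathcal O_Z(-1))$, $M_2=H^0(\Omega^1(1)|_Z)$, $M_3=H^0(\mathcal O_Z)/\mathbb C$.

Let $Z=\{p\}$. Then $d=(1,2,0)$, and $C$ is $\mathcal O(-2)\to\mathcal O(-1)^2$, the Koszul resolution of $\mathcal I_p$. Here $\theta_\nu=(-2\nu,\nu,1)$, and $\chi_0=1$, $\chi_1=-\nu$. The map $U\otimes M_1\to M_2=\Omega^1(1)_p$ is onto, so subrepresentations have dimensions $(0,k,0)$, giving $k\nu\ge0$, or $(1,2,0)$, giving $0\ge0$. Hence $T_0=[0,\infty)\cap\mathbb Q$.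

Let $Z=\{p,q\}$ with $p\ne q$. Then $d=(2,4,1)$, $\theta_\nu=(1-2\nu,\nu-1,2)$, and the first two conditions say $\nu\ge1$. Subrepresentations with $M_1'=0$ satisfy (5) when $\nu\ge1$. Let $M_1'$ be spanned by $(a,b)\in\mathbb C_p\oplus\mathbb C_q$. The nine paths $1\to3$ span the multiplications by linear forms, up to identifications, and a linear form vanishing at one of the points but not the other shows that $M_3'=M_3$. If $ab=0$, then $\dim M'_2\ge2$. If $ab\ne0$, then $U\to M_2$ has kernel $\mathbb Cp\cap\mathbb Cq=0$, so $\dim M_2'\ge3$. As $\nu-1\ge0$, in both cases $\theta_\nu\cdot\dim M'\ge(1-2\nu)+2(\nu-1)+2=1$. If $M'_1=M_1$, then $M'=M$, with value $0$. So $T_0=[1,\infty)\cap\mathbb Q$, in agreement with Section 2.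

## 6. Interpolating sheaves force the inequalities

**Proposition 6.** (i) If $E$ is a bundle with interpolation for $Z$, there is a $\mu$-semistable torsion-free interpolating sheaf $V'$ of slope $\nu$ with $0\le\nu\le\mu(E)$ and $\nu\in T_m$ for some $m$.

(ii) If $V$ is a $\mu$-semistable bundle with $\mu(V)\ge0$ and $H^1(V\otimes\mathcal I_Z)=H^2(V\otimes\mathcal I_Z)=0$, there is a $\mu$-semistable torsion-free interpolating sheaf $V'$ of slope $\nu=\mu(V)$, and $\nu\in T_m$ for some $m$.

Here and below, $m$ runs over the indices $m\ge0$ with $H^0(\mathcal I_Z(m))=0$.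

**Step 1: from (i) to (ii).** The purpose is to pass to a semistable bundle of no larger slope. Let $E\to Q_0$ be the last Harder–Narasimhan quotient, $K$ its kernel, $V=Q_0^{**}$. Then $V$ is a reflexive sheaf on a smooth surface, hence a bundle; it is $\mu$-semistable and $\mu(V)\le\mu(E)$. By Lemma 2(1), $Q_0$ is generically globally generated, so it has a nonzero section. This gives an injection $\mathcal O\to V$, and semistability gives $\mu(V)\ge0$. All Harder–Narasimhan slopes of $K$ are $>\mu(V)\ge0$, so $H^2(K)=\mathrm{Hom}(K,\mathcal O(-3))^*=0$ (trivially if $K=0$).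

Consider $E\otimes\mathcal I_Z\to V\otimes\mathcal I_Z$. Its cokernel $(V/Q_0)\otimes\mathcal I_Z$ has finite length. As $V\otimes\mathcal I_Z\subset V$, its kernel is $N=(E\otimes\mathcal I_Z)\cap K$. The quotient $K/N$ embeds in $E\otimes\mathcal O_Z$, so it has finite length and $H^2(N)=H^2(K)=0$. Let $I$ be the image. From $0\to N\to E\otimes\mathcal I_Z\to I\to0$ we get $H^1(I)=0$, since it sits between $H^1(E\otimes\mathcal I_Z)=0$ and $H^2(N)=0$, and $H^2(I)=0$, since it is a quotient of $H^2(E\otimes\mathcal I_Z)=0$. As $(V\otimes\mathcal I_Z)/I$ has finite length, $H^1(V\otimes\mathcal I_Z)=H^2(V\otimes\mathcal I_Z)=0$. So (ii) applies to $V$, and its conclusion gives (i).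

**Step 2: elementary modifications.** The purpose is to kill $H^0$, as we did by replacing $\mathcal O(1)$ by $\mathcal I_w(1)$. Let $V$ be as in (ii), $\nu=\mu(V)$. If there is $0\ne s\in H^0(V\otimes\mathcal I_Z)$, choose a general point $p\notin Z$ with $s(p)\ne0$ and a quotient $V\to V|_p\to\mathbb C_p$ not killing $s(p)$, and let $V_1$ be its kernel. The sequence
$$0\to V_1\otimes\mathcal I_Z\to V\otimes\mathcal I_Z\to\mathbb C_p\to0$$
is exact, since near $p$ the ideal is trivial and away from $p$ we have $V_1=V$. The map on $H^0$ to $\mathbb C$ is onto, so $h^0$ drops by $1$ and $H^1,H^2$ stay $0$. Repeat at new points. We reach a torsion-free sheaf of slope $\nu$, locally free along $Z$, which interpolates. It has finite colength in $V$, so its subsheaves are subsheaves of $V$ and it is still $\mu$-semistable. Let $V'$ be the direct sum of two copies of it. It is $\mu$-semistable and interpolates, and $r:=\mathrm{rk}\,V'\ge2$. It remains to show $\nu\in T_m$ for some $m$.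

**Step 3: replacing $V'$ by a general sheaf.** The Euler-characteristic argument of Step 5 needs three twists of our sheaf to have a single cohomology group each. We obtain this by deforming. By semistability $\mathrm{Hom}(V',V'(-2))=0$, so $V'$ is prioritary. Let $\mathcal P$ be the stack of prioritary sheaves with the invariants of $V'$; it is irreducible by (HL). Let $a=\lfloor\nu\rfloor\ge0$. Consider these conditions on $E\in\mathcal P$:

1. $E$ is locally free along $Z$ and interpolates;
2. $E$ is $\mu$-semistable;
3. for each $j=0,\dots,a$: $h^0(E(-j))=0$ or $h^1(E(-j))=0$.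

*They are open.* For the first, let $\mathcal E$ be a flat family over $T$. The non-locally-free locus of $\mathcal E$ is closed in $\mathbb P^2\times T$, and by flatness it meets the fibre over $t$ in the non-locally-free locus of $\mathcal E_t$. Its intersection with $Z\times T$ has closed image in $T$, because $Z$ is finite. Off this image, $\mathcal E\otimes\mathcal I_Z$ is flat over $T$ and commutes with base change: it is $\mathcal E$ away from $Z\times T$, and locally a direct sum of copies of the pullback of $\mathcal I_Z$ near $Z\times T$. So semicontinuity applies to $H^i(\mathcal E_t\otimes\mathcal I_Z)$. The second is open by the quoted fact. The third is, for each $j$, a union of two open conditions.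

*Each holds somewhere on $\mathcal P$.* Conditions 1 and 2 hold for $V'$. For condition 3, write $c_1(V')=ar+t$ with $0\le t<r$, and let $B=\mathcal O(a)^{r-t}\oplus\mathcal O(a+1)^t$, which has the rank and $c_1$ of $V'$. By convexity and then Bogomolov,
$$\mathrm{ch}_2(B)=\tfrac12\bigl((r-t)a^2+t(a+1)^2\bigr)\ \ge\ \tfrac{c_1^2}{2r}\ \ge\ \mathrm{ch}_2(V').$$
As the $c_1$ agree, $\ell=\mathrm{ch}_2(B)-\mathrm{ch}_2(V')=c_2(V')-c_2(B)$ is an integer, and $\ell\ge0$. Let $B=B_0\supset B_1\supset\dots\supset B_\ell=B'$, where $B_{i+1}$ is the kernel of a general quotient $B_i\to B_i|_{p}\to\mathbb C_{p}$ at a general new point $p$. Each modification lowers $\mathrm{ch}_2$ by $1$ and keeps rank and $c_1$, so $B'$ has the invariants of $V'$. It is torsion-free, and prioritary because $\mathrm{Hom}(B',B'(-2))\subset\mathrm{Hom}(B'^{**},B'^{**}(-2))=\mathrm{Hom}(B,B(-2))=0$. For $0\le j\le a$ we have $H^1(B(-j))=H^2(B(-j))=0$, since all summands have degree $\ge0$. In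
$$0\to H^0(B_{i+1}(-j))\to H^0(B_i(-j))\to\mathbb C\to H^1(B_{i+1}(-j))\to H^1(B_i(-j))\to0,$$
if $h^0(B_i(-j))>0$, then a general quotient at a general point does not kill some section, so $h^0$ drops by $1$ and $h^1$ is unchanged. If $h^0(B_i(-j))=0$, then $h^0$ stays $0$. This holds for all $j=0,\dots,a$ at once, as these are finitely many open conditions on the modification. So $h^1$ stays $0$ as long as $h^0$ was positive before the modification, and afterwards $h^0$ stays $0$. Thus $h^0(B'(-j))$ and $h^1(B'(-j))$ are never both nonzero, and $B'$ satisfies condition 3.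

By irreducibility there is $E\in\mathcal P$ satisfying all three conditions. It has rank $r$ and slope $\nu$.

**Step 4: the choice of $m$.** Since $\chi(E)=nr>0$ and $H^2(E)=\mathrm{Hom}(E,\mathcal O(-3))^*=0$, we have $h^0(E)>0$. By semistability $h^0(E(-j))=0$ for $j>\nu$. So $m=\max\{j\ge0:h^0(E(-j))\ne0\}$ exists and $0\le m\le a\le\nu$.

This $m$ is admissible. Suppose $0\ne f\in H^0(\mathcal I_Z(m))$, and take $0\ne s\in H^0(E(-m))$. Then $s\otimes f\in H^0(E\otimes\mathcal I_Z)$ maps to $fs\in H^0(E)$, which is nonzero since $E$ is torsion-free. This contradicts $H^0(E\otimes\mathcal I_Z)=0$. So $H^0(\mathcal I_Z(m))=0$, and $M=M_m$ is defined.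

Put $G=E(-m)$. Then $G$ has only $H^0$: we have $H^1(G)=0$ by condition 3 for $j=m$, and $H^2(G)=\mathrm{Hom}(E,\mathcal O(m-3))^*=0$. Next, $G(-1)$ and $G(-2)$ have only $H^1$: their $H^0$ vanishes by the maximality of $m$, and $H^2(G(-1))=\mathrm{Hom}(E,\mathcal O(m-2))^*=0$, $H^2(G(-2))=\mathrm{Hom}(E,\mathcal O(m-1))^*=0$, since $m-1<\nu$. In particular, by (1), $\chi_m(\nu)=\chi(G)/r\ge0$ and $\chi_{m+1}(\nu)=\chi(G(-1))/r\le0$.

**Step 5: subcomplexes.** It remains to show the third condition in (5). Let $M'\subset M$, with $C'\subset C$ and $C''=C/C'$ as in Section 5, and $F=\mathcal I_Z(m)$. The hypercohomology of $G\otimes C'$ is built from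
$$M_1'\otimes H^1(G(-2))\ (\text{degree }-1+1=0),\quad M_2'\otimes H^1(G(-1))\ (\text{degree }0+1=1),\quad M_3'\otimes H^0(G)\ (\text{degree }1+0=1).$$
So $\mathbb H^i(G\otimes C')=0$ for $i\ne0,1$, and the same holds for $C''$.

Since $C$ is a bounded complex of bundles quasi-isomorphic to $F$, the complex $G\otimes C$ represents $G\otimes^LF$. Moreover $\mathrm{Tor}_i(G,F)=0$ for $i>0$, because $G$ is locally free near $Z$ and $F$ is a line bundle off $Z$. Hence $\mathbb H^i(G\otimes C)=H^i(G\otimes F)=H^i(E\otimes\mathcal I_Z)=0$ for all $i$. The sequence $0\to G\otimes C'\to G\otimes C\to G\otimes C''\to0$ is exact, as $C'\subset C$ is termwise split. It gives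
$$0=\mathbb H^{-1}(G\otimes C'')\to\mathbb H^0(G\otimes C')\to\mathbb H^0(G\otimes C)=0,$$
so $\mathbb H^0(G\otimes C')=0$. With $d'=\dim M'$,
$$0\ge-\dim\mathbb H^1(G\otimes C')=\chi(G\otimes C')=-d_1'\chi(G(-2))+d_2'\chi(G(-1))-d_3'\chi(G)=-r\,\theta_\nu\cdot d'.$$
So $\theta_\nu\cdot\dim M'\ge0$ for all $M'$, and $\nu\in T_m$. $\square$

## 7. The inequalities produce bundles

**Proposition 7.** $T_m\subset S$.

**Step 1: numerics.** Let $\nu\in T_m$. We first find the shape of the bundle. Choose an integer $N\ge2$ such that
$$\alpha=N\chi_m(\nu)\ge0,\qquad\beta=-N\chi_{m+1}(\nu)\ge0,\qquad\delta=N\chi_{m+2}(\nu)$$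
are integers. By (2),
$$\alpha+2\beta+\delta=N,\qquad-\beta-\delta=N(\nu-m). \tag{6}$$
As $\mathcal O,\Omega^1(1),\mathcal O(-1)$ have ranks $1,2,1$ and degrees $0,-1,-1$, the class $\alpha[\mathcal O]+\beta[\Omega^1(1)]+\delta[\mathcal O(-1)]$ has rank $N$ and slope $\nu-m$.

**Step 2: the case $\delta\ge0$.** By Lemma 5, $\delta d_1+\beta d_2+\alpha d_3=N\theta_\nu\cdot d=0$, and all three terms are $\ge0$, so all are $0$. As $d_1,d_2>0$, we get $\delta=\beta=0$; then (6) gives $\alpha=N>0$ and $\nu=m$, and $d_3=0$. So $H^1(F)=M_3=0$, and $F=\mathcal I_Z(m)$ has no cohomology. Thus $\mathcal O(m)$ is a bundle of slope $\nu$ with interpolation.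

From now on $\delta=-\gamma<0$.

**Step 3: an isomorphism from semistability.** We want a map between sums of copies of $M_1$ and of $M_2,M_3$ that is an isomorphism. Let $\sigma=-N\theta_\nu=(\gamma,-\beta,-\alpha)$. As $\nu\in T_m$, $\sigma\cdot\dim M'\le0$ for all $M'\subset M$, and $\sigma\cdot d=0$. Assume first $d_3>0$, so that $d$ is sincere. Proposition 4 gives $k\ge1$ and $\psi:P^1=\bigoplus P(i)^{b_i}\to P^0=\bigoplus P(i)^{a_i}$ with
$$a_1-b_1=k\gamma,\qquad b_2-a_2=k\beta,\qquad b_3-a_3=k\alpha,$$
and $\mathrm{Hom}(\psi,M)$ an isomorphism. The terms common to both sides must be cancelled. With $R=P(1)^{b_1}\oplus P(2)^{a_2}\oplus P(3)^{a_3}$ we have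
$$P^0=P(1)^{k\gamma}\oplus R,\qquad P^1=P(2)^{k\beta}\oplus P(3)^{k\alpha}\oplus R.$$
In the vector space $\mathrm{Hom}(P^1,P^0)$, the maps for which $\mathrm{Hom}(-,M)$ is an isomorphism form an open set, nonempty because it contains $\psi$. The maps whose component $R\to R$ is invertible also form a nonempty open set. Replace $\psi$ by a map in both. Write it in blocks with entries $a,b,c,D$, where $D:R\to R$ is invertible, $a:P(2)^{k\beta}\oplus P(3)^{k\alpha}\to P(1)^{k\gamma}$, $b:R\to P(1)^{k\gamma}$ and $c:P(2)^{k\beta}\oplus P(3)^{k\alpha}\to R$. Composing with automorphisms of $P^0$ and $P^1$ (row and column operations) turns it into $\psi'\oplus\mathrm{id}_R$ with $\psi'=a-bD^{-1}c$. Hence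
$$\mathrm{Hom}(\psi',M):\ M_1^{k\gamma}\to M_2^{k\beta}\oplus M_3^{k\alpha} \tag{7}$$
is an isomorphism. Its entries are linear combinations of paths $1\to2$ and $1\to3$ evaluated in $M$.

If $d_3=0$, apply the same argument to the full subquiver on $\{1,2\}$ with weight $(\gamma,-\beta)$. There $M$ is sincere and has the same subrepresentations, and $\gamma d_1-\beta d_2=\sigma\cdot d=0$. We get an isomorphism $M_1^{k\gamma}\to M_2^{k\beta}$, and we add zero entries into $M_3^{k\alpha}=0$ to get (7).

**Step 4: from paths to maps of bundles.** An arrow acts on $M$ as $H^1(F\otimes e)$ with $e\in\mathrm{Hom}(\mathcal O(-1),\Omega^1(1))$ or $e\in\mathrm{Hom}(\Omega^1(1),\mathcal O)$, and a path acts as $H^1(F\otimes-)$ of the composition. So (7) equals $H^1(F\otimes\varphi_0)$ for some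
$$\varphi_0\in W=\mathrm{Hom}\bigl(\mathcal O(-1)^{k\gamma},\ \Omega^1(1)^{k\beta}\oplus\mathcal O^{k\alpha}\bigr).$$
The condition "$H^1(F\otimes\varphi)$ is an isomorphism" is open on $W$ and holds at $\varphi_0$.

**Step 5: a bundle.** As with $\mathcal I_w(1)\oplus\mathcal I_{w'}(1)$ in Section 2, the cokernel of $\varphi_0$ itself need not be a bundle, so we move $\varphi$. The bundles $\mathcal Hom(\mathcal O(-1),\Omega^1(1))=\Omega^1(2)$ and $\mathcal Hom(\mathcal O(-1),\mathcal O)=\mathcal O(1)$ are globally generated, and the difference of ranks is $k(2\beta+\alpha-\gamma)=kN\ge2$ by (6). By Lemma 3 a general $\varphi\in W$ is injective on all fibres. Choose $\varphi$ general, so that $H^1(F\otimes\varphi)$ is also an isomorphism. Then $G=\mathrm{coker}\,\varphi$ is a bundle of rank $kN$ and degree $-k\beta+k\gamma=kN(\nu-m)$, so of slope $\nu-m$, and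
$$0\to F(-1)^{k\gamma}\to(F\otimes\Omega^1(1))^{k\beta}\oplus F^{k\alpha}\to F\otimes G\to0$$
is exact. The first two terms have only $H^1$, on which the map is an isomorphism. So $H^i(F\otimes G)=0$ for all $i$. Then $E=G(m)$ is a bundle of slope $\nu$ with $E\otimes\mathcal I_Z=G\otimes F$, so it has interpolation and $\nu\in S$. $\square$

## 8. Proof of Theorem 1: minimum and upward closure

**Step 1: $S$ is nonempty.** For $t\gg0$ the bundle $V=\mathcal O(t)$ is $\mu$-semistable with $H^1(V\otimes\mathcal I_Z)=H^2(V\otimes\mathcal I_Z)=0$. Proposition 6(ii) gives $t\in T_m$ for some $m$, and Proposition 7 gives $t\in S$.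

**Step 2: $S$ has a rational minimum.** By Proposition 7, $T_m\subset S$ for each of the finitely many $m$. By Proposition 6(i), every element of $S$ is at least some element of $\bigcup_mT_m$. A nonempty $T_m$ is the set of rational points of a closed interval whose finite endpoints are rational. It is bounded below by $0$, since $T_m\subset S\subset[0,\infty)$ by Lemma 2(2), so the interval has a finite left endpoint, which is rational and thus lies in $T_m$. Hence
$$\mu_0=\min_m\min T_m \tag{8}$$
exists ($m$ running over the indices with $T_m\ne\emptyset$), is rational, and is the minimum of $S$.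

**Step 3: $S$ is upward closed.** We raise slopes by small amounts with modifications along a line that misses $Z$. Let $E$ be a bundle of rank $r$ and slope $\mu$ with interpolation. Let $p/q\in[0,1)$ with integers $p\ge0$, $q\ge1$, and put $s=pr<qr$. Take a general line $L$. Then $L\cap Z=\emptyset$, and $E|_L\cong\bigoplus\mathcal O_L(e_i)$ with $e_i\ge0$ by Lemma 2(4). So $\mathcal Hom(\mathcal O_L(-1)^s,E^q(1)|_L)$ is a sum of line bundles $\mathcal O_L(e_i+2)$, hence globally generated. As $qr-s\ge1=\dim L$, Lemma 3 gives a map $\mathcal O_L(-1)^s\to E^q(1)|_L$ injective on fibres (for $s=0$ there is nothing to choose). Let $E''\subset E^q(1)$ be the preimage of its image. It is the kernel of a surjection from a bundle on $\mathbb P^2$ to a bundle on $L$, hence locally free. Since $E^q=E^q(1)\otimes\mathcal O(-L)$ is the kernel of restriction to $L$, we have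
$$0\to E^q\to E''\to\mathcal O_L(-1)^s\to0 .$$
As $L\cap Z=\emptyset$, tensoring with $\mathcal I_Z$ keeps this exact with the same last term, and $\mathcal O_L(-1)$ has no cohomology. So $E''$ has interpolation. Its rank is $qr$ and its degree $q\,c_1(E)+s$, so its slope is $\mu+\frac s{qr}=\mu+\frac pq$. Thus $[\mu,\mu+1)\cap\mathbb Q\subset S$ for every $\mu\in S$, and iterating, $[\mu,\infty)\cap\mathbb Q\subset S$.

Taking $\mu=\mu_0$ we get $S=[\mu_0,\infty)\cap\mathbb Q$ with $\mu_0$ rational and attained. This proves Theorem 1. $\square$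

## 9. Finite formula, extremal bundles, semicontinuity and sharp bounds

**Theorem 8.** Let $\mu_0(Z)=\mu^\perp_{\min}(\mathcal I_Z)$.

1. (Finite formula.) $\mu_0(Z)=\min_m\min T_m$ over the finitely many $m\ge0$ with $H^0(\mathcal I_Z(m))=0$ and $T_m\ne\emptyset$, where $T_m$ is cut out by the finitely many rational affine inequalities (5).
2. (Extremal bundle.) For some such $m$ there is an interpolating bundle $E$ of slope $\mu_0$ which is either $\mathcal O(m)$, or the cokernel in
$$0\to\mathcal O(m-1)^c\to\Omega^1(m+1)^b\oplus\mathcal O(m)^a\to E\to0 .$$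
There is also a $\mu$-semistable torsion-free interpolating sheaf, locally free along $Z$, of slope $\mu_0$.
3. (Stratification.) For fixed $n$, $\mu_0$ takes finitely many values on the Hilbert scheme $\mathbb P^{2[n]}$ and is upper semicontinuous.
4. (Sharp bounds.)
$$\frac{\sqrt{8n+1}-3}2\ \le\ \mu_0(Z)\ \le\ n-1 .$$
The upper bound is an equality if and only if $Z$ is contained in a line. The lower bound is an equality if and only if $n=\binom{k+2}2$ for some $k\ge0$ and $Z$ lies on no curve of degree $k$ (that is, $H^0(\mathcal I_Z(k))=0$); then $\mu_0=k$ and $\mathcal O(k)$ interpolates.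

*Proof of 1 and 2.* Part 1 is (8). For part 2, take $m$ with $\mu_0\in T_m$ and apply the construction in the proof of Proposition 7 to $\nu=\mu_0$: it yields $\mathcal O(m)$ or $G(m)$ with $c=k\gamma$, $b=k\beta$, $a=k\alpha$ in the notation there. For the second claim, apply Proposition 6(i) to a bundle of slope $\mu_0$ with interpolation. The resulting $\nu\le\mu_0$ lies in some $T_{m}\subset S$, so $\nu=\mu_0$, and $V'$ is the sheaf wanted.

*Proof of 3.* For finiteness, let $\mu_0=\min T_m$. If all nonconstant affine functions in (5) were nonzero at $\mu_0$, slightly smaller rationals would still lie in $T_m$, since constant conditions do not depend on $\nu$. So $\mu_0$ is a zero of a nonconstant function among $\chi_m$, $\chi_{m+1}$, $\theta_\nu\cdot d'$ with $0\le d'\le d$. Here $\binom{m+2}2\le n$, and by (4) $d$ depends only on $n$ and $m$. So for fixed $n$ these are finitely many functions, and finitely many values. For semicontinuity, since the minimum is attained, $\{Z:\mu_0(Z)\le c\}$ is the union, over bundles $E$ of slope $\le c$, of the sets $\{Z:E\text{ has interpolation for }Z\}$.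 These are open by semicontinuity of cohomology, as the universal ideal sheaf is flat over $\mathbb P^{2[n]}$. So $\{\mu_0\le c\}$ is open for every $c$, and hence so is $\{\mu_0<c\}=\bigcup_{c'<c}\{\mu_0\le c'\}$.

*Proof of 4, upper bound.* First we show that $H^1(\mathcal I_Z(t))=0$ for $t\ge n-1$, for $Z$ of any length $n\ge0$. For $n=0$ this is $H^1(\mathcal O(t))=0$. For $n\ge1$ use induction: take a line $L$ with $\ell=\mathrm{length}(Z\cap L)\ge1$, let $Z'$ be the residual scheme, of length $n-\ell$, and use
$$0\to\mathcal I_{Z'}(t-1)\to\mathcal I_Z(t)\to\mathcal O_L(t-\ell)\to0. \tag{9}$$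
Here $t-\ell\ge n-1-\ell\ge-1$, so $H^1(\mathcal O_L(t-\ell))=0$, and $t-1\ge n-2\ge(n-\ell)-1$, so $H^1(\mathcal I_{Z'}(t-1))=0$ by induction. Now $V=\mathcal O(n-1)$ satisfies the hypotheses of Proposition 6(ii), because also $H^2(\mathcal I_Z(n-1))=H^2(\mathcal O(n-1))=0$. With Proposition 7, $n-1\in S$, so $\mu_0\le n-1$.

Suppose $Z$ is not collinear. Then $n\ge3$, since a scheme of length at most $2$ lies on a line. Let $L$ be a line containing a length-$2$ subscheme of $Z$, so $2\le\ell\le n-1$, and take $t=n-2$ in (9). Then $n-2-\ell\ge-1$, so $H^1(\mathcal O_L(n-2-\ell))=0$; and $Z'$ has length $n-\ell\le n-2$, so $H^1(\mathcal I_{Z'}(n-3))=0$ by the claim. Hence $H^1(\mathcal I_Z(n-2))=0$; also $H^2(\mathcal I_Z(n-2))=0$ and $n-2\ge0$. Propositions 6(ii) and 7 for $V=\mathcal O(n-2)$ give $\mu_0\le n-2$.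

If $Z$ lies on a line, Lemma 2(5) with $Y=Z$ gives $\mu(E)\ge n-1$ for every interpolating bundle. Hence $\mu_0=n-1$.

*Proof of 4, lower bound.* Let $V'$ be a $\mu$-semistable torsion-free interpolating sheaf, locally free along $Z$, of slope $\mu_0$ and rank $r$, as in part 2. By Riemann–Roch and Bogomolov,
$$n=\frac{\chi(V')}r=1+\tfrac32\mu_0+\frac{\mathrm{ch}_2(V')}r\le1+\tfrac32\mu_0+\tfrac12\mu_0^2=\frac{(\mu_0+1)(\mu_0+2)}2 .$$
Since $\mu_0\ge0$, this is the stated bound, $\frac{\sqrt{8n+1}-3}2$ being the larger root of $x^2+3x+2-2n$.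

Suppose equality holds. Then $\mu_0$ is a rational root of this monic integral polynomial, so $\mu_0=k\in\mathbb Z_{\ge0}$ and $n=\binom{k+2}2$. By (1),
$$\chi(V'(-k))=r\chi_k(k)=r\Bigl(n-\tfrac{k^2+3k}2\Bigr)=r>0,$$
and $H^2(V'(-k))=\mathrm{Hom}(V',\mathcal O(k-3))^*=0$ by semistability. So there is $0\ne s\in H^0(V'(-k))$. If there were $0\ne f\in H^0(\mathcal I_Z(k))$, then $s\otimes f\in H^0(V'\otimes\mathcal I_Z)$ would map to $fs\ne0$ in $H^0(V')$, a contradiction. So $H^0(\mathcal I_Z(k))=0$.

Conversely, let $n=\binom{k+2}2$ and $H^0(\mathcal I_Z(k))=0$. Then $\chi(\mathcal I_Z(k))=\binom{k+2}2-n=0$ and $H^2(\mathcal I_Z(k))=H^2(\mathcal O(k))=0$, so $H^1(\mathcal I_Z(k))=0$. Thus $\mathcal O(k)$ interpolates, and $\mu_0\le k=\frac{\sqrt{8n+1}-3}2$. With the lower bound, $\mu_0=k$. $\square$
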